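# Uniqueness of the self-similar $p$-energy on the Sierpiński carpet

## 1. Affine functions on an interval and on a square

Cut $[0,1]$ into three equal pieces by the maps $G_k(x)=(x+k)/3$, $k=0,1,2$, and let $\mathcal A(f)=\int_0^1|f'|^p\,dx$ with $p>1$. A change of variables gives $\mathcal A(f\circ G_k)=3^{1-p}\int_{G_k([0,1])}|f'|^p$, hence
$$\mathcal A(f)=3^{p-1}\sum_{k}\mathcal A(f\circ G_k).$$
Now let $\mathcal A'$ be another functional with the same scaling rule, with $\mathcal A'(cf)=|c|^p\mathcal A'(f)$ and $\mathcal A'(f+c)=\mathcal A'(f)$, finite on continuous functions that are affine on each triadic interval of some level $n$. If $f$ is such a function, with increment $\delta_J$ on the interval $J$ of length $3^{-n}$, then $f$ pulled back from $J$ to $[0,1]$ is a constant plus $\delta_Jx$. Iterating the scaling rule $n$ times,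
$$\mathcal A'(f)=3^{n(p-1)}\sum_J|\delta_J|^p\,\mathcal A'(x)=\mathcal A'(x)\int_0^1|f'|^p\,dx .$$
One number, $\mathcal A'(x)$, fixes $\mathcal A'$ on all these functions, because after pulling back, every piece is a multiple of one function. There is only one direction.

Now cut $[0,1]^2$ into nine squares by $F_k(x)=(x+k)/3$, $k\in\{0,1,2\}^2$, and take
$$\mathcal E_1(u)=\int|\nabla u|^p,\qquad \mathcal E_2(u)=\int\big(|\partial_1u|^p+|\partial_2u|^p\big),\qquad p>2 .$$
For both, $\mathcal E(u\circ F_k)=3^{-p}\cdot 3^2\times(\text{the energy of }u\text{ on }F_k([0,1]^2))$, so both obey $\mathcal E(u)=3^{p-2}\sum_k\mathcal E(u\circ F_k)$ with the same constant. Both are invariant under the eight symmetries of the square, and both decrease when $u$ is replaced by $\varphi\circ u$ with $\varphi$ 1-Lipschitz. But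
$$\mathcal E_1(x_1)=\mathcal E_2(x_1)=1,\qquad \mathcal E_1(x_1+x_2)=2^{p/2}\neq 2=\mathcal E_2(x_1+x_2).$$
They are not proportional. At each point the gradient can point in many directions, and the energy of a gradient may depend on its direction in more than one way. (At $p=2$ the two formulas coincide.)

Now delete the middle square out of nine, and repeat in each remaining square forever. Eight pieces remain at each stage instead of nine. Does the freedom that we saw on the square survive on what is left?

## 2. The carpet, its $p$-energies, and two theorems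

Let $a_1,\dots,a_8$ be the four corners and the four edge midpoints of $[0,1]^2$, let $S=\{1,\dots,8\}$ and $F_i(x)=\frac13(x-a_i)+a_i$. Writing $k_i=2a_i\in\{0,1,2\}^2\setminus\{(1,1)\}$ we have $F_i(x)=(x+k_i)/3$. The planar Sierpiński carpet $K$ is the unique nonempty compact set with $K=\bigcup_iF_i(K)$. Let $d$ be the Euclidean metric on $K$, and let $m$ be the self-similar probability measure giving weight $1/8$ to each $F_i(K)$; it has full support. Let $\mathcal C(K)$ be the space of continuous real functions on $K$, write $F_i^*f=f\circ F_i$, and let $\mathrm{Sym}(K)$ be the restrictions to $K$ of the eight isometries of $[0,1]^2$.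

**Definition 2.1 (Clarkson's inequality).** A seminorm $N$ on a vector space satisfies Clarkson's inequality if for all $f,g$: when $p\ge2$,
$$N(f+g)^p+N(f-g)^p\le2^{p-1}\big(N(f)^p+N(g)^p\big);$$
when $1<p\le2$, with $p'=p/(p-1)$,
$$N(f+g)^{p'}+N(f-g)^{p'}\le2\big(N(f)^p+N(g)^p\big)^{p'-1}.$$

The classical example is the norm of $L^p$. For $p\ge2$ the seminorm $\mathcal E_1^{1/p}$ of Section 1 is another one: for vectors $a,b\in\mathbb R^2$,
$$|a+b|^p+|a-b|^p\le\big(|a+b|^2+|a-b|^2\big)^{p/2}=\big(2|a|^2+2|b|^2\big)^{p/2}\le2^{p-1}\big(|a|^p+|b|^p\big),$$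
the first step because the $\ell^p$ norm is at most the $\ell^2$ norm, the last by convexity of $s\mapsto s^{p/2}$; now integrate.

**Definition 2.2 (Ahlfors regular conformal dimension).** A metric $\theta$ on $K$ is $\alpha$-Ahlfors regular if there are a Borel measure $\mu$ and $c\ge1$ with $c^{-1}r^\alpha\le\mu(B_\theta(x,r))\le cr^\alpha$ for $x\in K$, $0<r\le\operatorname{diam}_\theta K$. It is quasisymmetric to $d$ if there is a homeomorphism $\eta$ of $[0,\infty)$ such that $d(x,y)\le t\,d(x,z)$ implies $\theta(x,y)\le\eta(t)\,\theta(x,z)$. Then $\dim_{\mathrm{ARC}}(K,d)$ is the infimum of all $\alpha$ for which some $\alpha$-Ahlfors regular metric is quasisymmetric to $d$.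

For $[0,1]$ in place of $K$ the value is $1$: the Euclidean metric is 1-Ahlfors regular, and an $\alpha$-Ahlfors regular metric has Hausdorff dimension $\alpha$, which on a connected space with more than one point is at least $1$. The last remark applies to $K$ too, so $p>\dim_{\mathrm{ARC}}(K,d)$ implies $p>1$. Nothing else about this dimension is used in the proof; it enters through the following fact, which we take as known.

**Known fact.** For $p>\dim_{\mathrm{ARC}}(K,d)$ there are a constant $\rho_p>1$ (the scaling constant of the discrete $p$-energies on the graphs approximating $K$) and a pair $(\mathcal E_p,\mathcal F_p)$, obtained as a scaling limit of these discrete energies, which is a pair as in Definition 2.3 with $\rho=\rho_p$.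

**Definition 2.3 (The class of pairs).** Let $\mathcal F\subset\mathcal C(K)$ be a linear subspace and $\mathcal E:\mathcal F\to[0,\infty)$ such that $\mathcal E^{1/p}$ is a seminorm satisfying Clarkson's inequality, and $\mathcal F$ is a Banach space under $\|f\|_{\mathcal F}=\|f\|_{L^p(m)}+\mathcal E(f)^{1/p}$. We require:

- (a) $\mathbf 1_K\in\mathcal F$; for $f\in\mathcal F$, $\mathcal E(f)=0$ if and only if $f$ is constant; $\mathcal E(f+a\mathbf 1_K)=\mathcal E(f)$ for $f\in\mathcal F$, $a\in\mathbb R$;
- (b) (regularity) $\mathcal F$ is dense in $\mathcal C(K)$ for the sup norm;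
- (c) (Markov property) if $f\in\mathcal F$ and $\varphi:\mathbb R\to\mathbb R$ has $\mathrm{Lip}(\varphi)\le1$, then $\varphi\circ f\in\mathcal F$ and $\mathcal E(\varphi\circ f)\le\mathcal E(f)$;
- (d) (symmetry) if $f\in\mathcal F$ and $T\in\mathrm{Sym}(K)$, then $f\circ T\in\mathcal F$ and $\mathcal E(f\circ T)=\mathcal E(f)$;
- (e) (self-similarity) $\mathcal F=\{f\in\mathcal C(K)\mid F_i^*f\in\mathcal F\text{ for all }i\in S\}$ and $\mathcal E(f)=\rho\sum_{i\in S}\mathcal E(F_i^*f)$ for $f\in\mathcal F$.

When $p=2$ it is known that there is a unique Dirichlet form on $L^2(K,m)$, up to constant multiples, satisfying (a)–(e). Whether such uniqueness holds for $p\ne2$ is asked in Ryosuke Shimizu, "Construction of $p$-energy and associated energy measures on Sierpiński carpets", arXiv:2110.13902 (2021). It does.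

**Theorem A.** Let $p>\dim_{\mathrm{ARC}}(K,d)$ and let $(\mathcal E,\mathcal F)$, $(\mathcal E',\mathcal F')$ be pairs as in Definition 2.3, with the same $p$ and the same $\rho=\rho_p$. Then $\mathcal F=\mathcal F'$ and $\mathcal E'=c\,\mathcal E$ for some constant $c>0$. (The case $p=2$ needs no separate treatment.)

**Theorem B.** Let $1<p<\infty$.

1. Let $(\mathcal E,\mathcal F)$ satisfy all the conditions of Definition 2.3 with some number $\rho>0$, and with Clarkson's inequality weakened to "$\mathcal F$ is reflexive". Then $\rho>1$, $\rho\ge3^p/8$, and $\rho$ is the same for all such pairs. Any two such pairs satisfy $\mathcal F=\mathcal F'$, $\mathcal E'=c\,\mathcal E$ for some constant $c>0$.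
2. For such a pair there are a finite measure $\nu$ on $S^{\mathbb N}$ and a linear map $D:\mathcal F\to L^p(\nu)$ with $\mathcal E(f)=\int|Df|^p\,d\nu$, and $D(\varphi\circ f)=\sum_i\partial_i\varphi(f\circ\pi)\,Df_i$ for $f\in\mathcal F^k$, $\varphi\in C^1(\mathbb R^k)$, where $\pi:S^{\mathbb N}\to K$ is the coding map.
3. Both statements hold for planar generalized carpets: $\ell\ge3$, $F_k(x)=(x+k)/\ell$ for $k\in\mathcal K\subsetneq\{0,\dots,\ell-1\}^2$, with $\mathcal K$ invariant under $D_4$, containing all boundary positions, and edge-connected (now $\rho\ge\ell^p/\#\mathcal K$). The condition $\mathcal K\ne\{0,\dots,\ell-1\}^2$ cannot be dropped: for the full square, uniqueness fails for every $p>2$.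

Theorem B is a complement and is not needed for Theorem A. Sections 4–11 prove Theorem A; after Lemma 4.1 they use Clarkson's inequality no more, only reflexivity, (a)–(e) and $\rho>1$. Section 12 proves Theorem B.

**Notation.** $W_n=S^n$, $F_w=F_{w_1}\circ\cdots\circ F_{w_n}$, $K_w=F_w(K)$ (a level-$n$ cell), $Q_w=F_w([0,1]^2)$. $\Sigma=S^{\mathbb N}$ is the code space, $[w]\subset\Sigma$ the cylinder of $w$, $[\omega]_n$ both the word of the first $n$ letters of $\omega$ and its cylinder, $\pi:\Sigma\to K$ the coding map, so $\pi([w])=K_w$; and $\sigma_j(\omega)=j\omega$. We write $\operatorname{osc}_Bf=\sup_Bf-\inf_Bf$, $R_1(x)=(1-x_1,x_2)$, $R_2(x)=(x_1,1-x_2)$, $\mathcal R=\{\mathrm{id},R_1,R_2,R_1R_2\}$.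

Three elementary remarks. First, $L=\partial[0,1]^2$ lies in $K$: since the eight outer squares are kept, $L\subset\bigcup_iF_i(L)$, hence $L\subset\bigcup_{w\in W_n}F_w(L)$, so every point of $L$ is within $\sqrt2\,3^{-n}$ of $K$ for all $n$. Second, if $v\ne w\in W_n$ and $Q_v\cap Q_w\ne\emptyset$, this intersection is a common side or a common corner, and since corners of $[0,1]^2$ lie in $K$, $K_v\cap K_w\ne\emptyset$. Third, for $T\in\mathrm{Sym}(K)$ define $T(i)$ by $Ta_i=a_{T(i)}$; as $T$ is affine and $F_i(x)=\frac13x+\frac23a_i$, we have $TF_i=F_{T(i)}T$.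

**Definition 2.4 (Folding map).** Let $t(s)=\operatorname{dist}(3s,2\mathbb Z)$ and $\Phi(x)=(t(x_1),t(x_2))$.

For $s\in[0,1]$, $t((s+k)/3)=\operatorname{dist}(s+k,2\mathbb Z)$ equals $s$ if $k\in\{0,2\}$ and $1-s$ if $k=1$. So
$$\Phi\circ F_i=T_i\in\mathcal R\qquad(i\in S).$$
For instance $T_i=\mathrm{id}$ for the four corner cells and $T_i=R_1$ for $k_i=(1,0)$. In particular $\Phi(K)\subset K$: the map folds all eight cells onto $K$ consistently. Since $t$ maps each level-$n$ triadic interval affinely onto one of level $n-1$, the iterate $t^n$ maps each $[k3^{-n},(k+1)3^{-n}]\subset[0,1]$ affinely onto $[0,1]$.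

## 3. Subtracting energies, and the direction of a gradient

A natural first try: take two pairs, let $\lambda$ be the largest constant with $\mathcal E'\ge\lambda\mathcal E$, and study the remainder $\mathcal E'-\lambda\mathcal E\ge0$, hoping that it belongs to the same kind of object. For $p=2$ this starts well. Clarkson's inequality for $p=2$, applied to $(f,g)$ and to $(f+g,f-g)$, is the parallelogram law; so both energies are quadratic forms, a nonnegative difference is a nonnegative quadratic form, and its square root is a seminorm with the same property.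

For $p\neq2$ the argument stops exactly there. On the square with $p=4$,
$$\mathcal E_1(u)-\mathcal E_2(u)=\int\Big(\big((\partial_1u)^2+(\partial_2u)^2\big)^2-(\partial_1u)^4-(\partial_2u)^4\Big)=2\int(\partial_1u)^2(\partial_2u)^2 .$$
Here $\lambda=1$ is the largest constant with $\mathcal E_1\ge\lambda\mathcal E_2$, as $u=x_1$ shows. The remainder vanishes at $x_1$ and at $x_2$ but equals $2$ at $x_1+x_2$, so its fourth root is not a seminorm.

Look instead at densities. On the square, the energies $\mathcal E_1,\mathcal E_2$ of $u$ are the integrals of $|\nabla u|^p$ and of $H_u|\nabla u|^p$ with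
$$H_u=\frac{|\partial_1u|^p+|\partial_2u|^p}{|\nabla u|^p}\quad\text{where }\nabla u\ne0;\qquad H_{x_1}=1,\quad H_{x_1+x_2}=2^{1-p/2}.$$
The density of one energy with respect to the other depends on $u$ through the direction of $\nabla u$. If there were only one direction at almost every point, then $H$ would not depend on $u$; being then a feature of the two energies alone, it would inherit their self-similarity and symmetry, and such a function has a chance to be constant. This is the plan for the carpet:

1. two energies are comparable, so that densities exist (Section 5);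
2. almost every point carries only one direction (Sections 6–8): this is where $8<9$ is used, and it must be, in view of Section 1;
3. sets invariant under the cell maps and the symmetries are null or of full measure (Sections 9–10).

There is no gradient on $K$, so "direction" needs a definition. It will be a seminorm $n_\omega$ on $\mathbb R^k$ attached to $k$ functions and to a point $\omega$ of the code space.

## 4. Weak compactness and the Poincaré inequality

Fix a pair $(\mathcal E,\mathcal F)$.

**Lemma 4.1.** $\mathcal F$ is reflexive.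

*Proof.* We pass to an equivalent norm that is uniformly convex. Let $|||f|||=(\|f\|_{L^p}^p+\mathcal E(f))^{1/p}$, a norm equivalent to $\|\cdot\|_{\mathcal F}$. It satisfies Clarkson's inequality. For $p\ge2$ add the inequalities for $N_1=\|\cdot\|_{L^p}$ and $N_2=\mathcal E^{1/p}$. For $p\le2$ put $r=p'/p=p'-1\ge1$; the inequality for $N_i$ says
$$\big\|\big(N_i(f+g)^p,N_i(f-g)^p\big)\big\|_{\ell^r}\le2^{1/r}\big(N_i(f)^p+N_i(g)^p\big),$$
and the triangle inequality in $\ell^r$ gives the same for $(N_1^p+N_2^p)^{1/p}$. If now $|||f|||=|||g|||=1$ and $|||f-g|||\ge\epsilon$, then $|||f+g|||^p\le2^p-\epsilon^p$ for $p\ge2$ and $|||f+g|||^{p'}\le2^{p'}-\epsilon^{p'}$ for $p\le2$. So $|||\cdot|||$ is uniformly convex, and $\mathcal F$ is reflexive by the Milman–Pettis theorem. $\square$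

**Lemma 4.2.** The inclusion $\mathcal F\to\mathcal C(K)$ is bounded. If $(f_k)$ is bounded in $\mathcal F$ and converges pointwise on $K$ to a function $f$, then $f\in\mathcal F$, $f_k\rightharpoonup f$ weakly in $\mathcal F$, and $\mathcal E(f)\le\liminf\mathcal E(f_k)$. In particular, if $f_k\in\mathcal F$, $f_k\to f$ uniformly and $\liminf\mathcal E(f_k)<\infty$, then $f\in\mathcal F$ and $\mathcal E(f)\le\liminf\mathcal E(f_k)$.

*Proof.* If $f_k\to f$ in $\mathcal F$ and $f_k\to g$ uniformly, then $f=g$ $m$-a.e., hence everywhere, since both are continuous and $m$ has full support. So the inclusion has closed graph and is bounded, and point evaluations are bounded functionals on $\mathcal F$. By reflexivity every subsequence of $(f_k)$ has a weakly convergent sub-subsequence; evaluating at points, its limit is $f$. Hence $f\in\mathcal F$ and $f_k\rightharpoonup f$. The seminorm $\mathcal E^{1/p}$ is convex and continuous on $\mathcal F$, hence weakly lower semicontinuous. For the last claim pass to a subsequence along which $\mathcal E(f_k)$ converges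 to the $\liminf$; it is bounded in $\mathcal F$. $\square$

**Lemma 4.3 (Poincaré).** There is $C_0$ with
$$\operatorname{osc}_K(f)^p\le C_0\,\mathcal E(f)\qquad(f\in\mathcal F).\tag{1}$$

*Proof.* Subtract the mean. By Lemma 4.2, $\operatorname{osc}_Kf\le2\|f\|_\infty\le C\|f\|_{\mathcal F}$, so it suffices to bound $\|f\|_{L^p}$ by $C\mathcal E(f)^{1/p}$ when $\int f\,dm=0$. If this fails, there are $f_k$ with mean $0$, $\|f_k\|_{L^p}=1$, $\mathcal E(f_k)\to0$. Along a subsequence $f_k\rightharpoonup f$; then $\mathcal E(f)=0$, so $f$ is constant by (a), with mean $0$, so $f=0$. By Lemma 4.2, $f_k\to0$ pointwise and boundedly, so $\|f_k\|_{L^p}\to0$, a contradiction. $\square$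

**Lemma 4.4 (Cells).** A function $f\in\mathcal C(K)$ is in $\mathcal F$ iff $f\circ F_w\in\mathcal F$ for all $w\in W_n$, and then
$$\mathcal E(f)=\rho^n\sum_{w\in W_n}\mathcal E(f\circ F_w),\tag{2}$$
$$\rho^n\sum_{w\in W_n}\operatorname{osc}_{K_w}(f)^p\le C_0\,\mathcal E(f),\qquad\operatorname{osc}_{K_w}(f)^p\le C_0\,\mathcal E(f\circ F_w)\le C_0\rho^{-n}\mathcal E(f).\tag{3}$$
If $x,y\in K$ and $|x-y|_\infty<3^{-n}$, then $|f(x)-f(y)|\le2\max_{w\in W_n}\operatorname{osc}_{K_w}f$. Since $\rho>1$, sets bounded in energy are equicontinuous.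

*Proof.* The first claim and (2) are (e) iterated. Since $\operatorname{osc}_{K_w}f=\operatorname{osc}_K(f\circ F_w)$, (3) is (1) applied to $f\circ F_w$, together with (2). Let $x\in K_v$, $y\in K_w$ with $v,w\in W_n$. If the grid squares $Q_v,Q_w$ were disjoint, their integer indices would differ by at least $2$ in some coordinate, and then $x,y$ would differ by at least $3^{-n}$ in it. So they meet, $K_v\cap K_w\neq\emptyset$, and $|f(x)-f(y)|\le\operatorname{osc}_{K_v}f+\operatorname{osc}_{K_w}f$. Equicontinuity follows from (3). $\square$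

**Lemma 4.5.** $\varphi\circ f\in\mathcal F$ for $f\in\mathcal F$ and $\varphi:\mathbb R\to\mathbb R$ Lipschitz. $\mathcal F$ is an algebra, and $1/s\in\mathcal F$ if $s\in\mathcal F$, $s\ge1$. For disjoint compact $A,B\subset K$ there is $q\in\mathcal F$ with $0\le q\le1$, $q|_A=1$, $q|_B=0$.

*Proof.* The first claim is (c) after dividing $\varphi$ by its Lipschitz constant. With $\varphi(s)=\min(s^2,\|f\|_\infty^2)$ we get $f^2\in\mathcal F$, and polarization gives products; with $\varphi(s)=1/\max(s,1)$ we get reciprocals. For $q$, use (b) to approximate within $1$ a continuous function equal to $2$ on $A$ and $-1$ on $B$ by an element of $\mathcal F$, and truncate to $[0,1]$. $\square$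

## 5. Interpolation from corners, and oscillation sums

The purpose of this section is a formula, up to constants, for the energy in which $\mathcal E$ does not appear. One half is (3). For the other half we build interpolants at the cell corners.

**Step 1: a partition of unity on one cell.** By Lemma 4.5 choose $q\in\mathcal F$, $0\le q\le1$, $q=1$ on $K\cap[0,\frac12]^2$, $q=0$ on $K\cap(\{x_1=1\}\cup\{x_2=1\})$. The four images of $[0,\frac12]^2$ under $\mathcal R$ cover the square, so $s=\sum_{R\in\mathcal R}q\circ R\ge1$; put $\chi=q/s\in\mathcal F$. Since $s\circ R=s$ for $R\in\mathcal R$ and $s(0,0)=q(0,0)=1$,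
$$\sum_{R\in\mathcal R}\chi\circ R=1,\quad0\le\chi\le1,\quad\chi=0\text{ on }K\cap(\{x_1=1\}\cup\{x_2=1\}),\quad\chi(0,0)=1.\tag{4}$$

**Step 2: copies at all corners of level $n$.** Let $V_n=\bigcup_{w\in W_n}F_w(\{0,1\}^2)\subset K$. For $z=3^{-n}(i,j)\in V_n$ define, for $x\in K$, $h_z(x)=\chi(|3^nx_1-i|,|3^nx_2-j|)$ if $|3^nx-(i,j)|_\infty\le1$, and $h_z(x)=0$ otherwise. We check that this makes sense and lies in $\mathcal F$, cell by cell. Let $w\in W_n$. If $z$ is a corner of $Q_w$, then on $K_w$ the formula reads $h_z\circ F_w=\chi\circ R$, where $R\in\mathcal R$ takes $F_w^{-1}(z)$ to $(0,0)$. If $z$ is not a corner of $Q_w$, then $|3^nx-(i,j)|_\infty\ge1$ on $K_w$, and $h_z=0$ there: in the equality case the argument of $\chi$ lies in $\partial[0,1]^2\subset K$ and has a coordinate equal to $1$. So $h_z$ is well defined and is continuous on each of the finitely many closed cells, hence continuous, and $h_z\in\mathcal F$ by Lemma 4.4. On each cell, summing over its four corners and using (4),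
$$\sum_{z\in V_n}h_z=1,\qquad h_z\ge0,\qquad h_z(z)=1,\qquad h_z(z')=0\ \ (z'\in V_n\setminus\{z\});$$
the last equality because $h_{z'}(z')=1$ and the sum is $1$.

**Step 3: the interpolant and its energy.** For $f\in\mathcal C(K)$ put $P_nf=\sum_{z\in V_n}f(z)h_z\in\mathcal F$. On $K_w$, $P_nf$ is a convex combination of the values of $f$ at the corners of $Q_w$, which lie in $K_w$; so $\|P_nf-f\|_\infty\le\max_{w\in W_n}\operatorname{osc}_{K_w}f\to0$. On $K_w$ only four terms appear; subtracting the constant $f(F_w(0,0))$ and using (d), $\mathcal E((P_nf)\circ F_w)^{1/p}\le4\operatorname{osc}_{K_w}(f)\,\mathcal E(\chi)^{1/p}$. With (2),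
$$\mathcal E(P_nf)\le C_1\,O_n(f),\qquad O_n(f)=\rho^n\sum_{w\in W_n}\operatorname{osc}_{K_w}(f)^p,\quad C_1=4^p\mathcal E(\chi).\tag{5}$$

**Lemma 5.1.** Let $f\in\mathcal C(K)$. Then $f\in\mathcal F$ iff $\liminf_nO_n(f)<\infty$. If $f\in\mathcal F$, then $O_n(f)\le C_0\mathcal E(f)$ for all $n$, $\mathcal E(f)\le C_1\liminf_nO_n(f)$, and $P_nf\rightharpoonup f$ weakly in $\mathcal F$.

*Proof.* If $f\in\mathcal F$, the bound on $O_n$ is (3); then $(P_nf)$ is bounded in $\mathcal F$ by (5) and converges to $f$, so Lemma 4.2 gives weak convergence. If $\liminf O_n(f)<\infty$, then $P_nf\to f$ uniformly and $\liminf\mathcal E(P_nf)\le C_1\liminf O_n(f)$; Lemma 4.2 gives $f\in\mathcal F$ and the bound for $\mathcal E(f)$. $\square$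

**Corollary 5.2.**

1. Two pairs with the same $\rho$ have $\mathcal F=\mathcal F'$ and, for some $C\ge1$,
$$C^{-1}\mathcal E\le\mathcal E'\le C\,\mathcal E.\tag{6}$$
2. If $f\in\mathcal F^k$ and $|\varphi(y)-\varphi(y')|\le L\sum_i|y_i-y'_i|$ for $y,y'\in f(K)$, then $\varphi\circ f\in\mathcal F$ and
$$\mathcal E(\varphi\circ f)\le C_2L^p\sum_i\mathcal E(f_i),\qquad C_2=C_0C_1k^{p-1}.\tag{7}$$
3. One has
$$\rho\ge3^p/8.\tag{8}$$
4. $\mathcal F$ is separable.

*Proof.* (1) $O_n$ depends only on $p$ and $\rho$. (2) $\operatorname{osc}_{K_w}(\varphi\circ f)\le L\sum_i\operatorname{osc}_{K_w}f_i$, so $O_n(\varphi\circ f)\le L^pk^{p-1}\sum_iO_n(f_i)\le L^pk^{p-1}C_0\sum_i\mathcal E(f_i)$; use Lemma 5.1. (3) This is a computation by hand: the coordinate $x_1$ oscillates by $3^{-n}$ on each of the $8^n$ cells, so $O_n(x_1)=(8\rho3^{-p})^n$. If $\rho<3^p/8$, then $O_n(x_1)\to0$, so $x_1\in\mathcal F$ and $\mathcal E(x_1)=0$, contradicting (a). (4) The closed span of the countable set $\{h_z:z\in V_n,\,n\ge1\}$ is weakly closed (Mazur), and contains each $f\in\mathcal F$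 as a weak limit of $P_nf$; rational combinations are dense in it. $\square$

## 6. Energy measures on the code space

We now localize the energy. Neighboring cells share boundary points, so we work on $\Sigma$, where cylinders of the same level are disjoint.

**Definition 6.1 (Energy measure).** For $f\in\mathcal F$, $\Gamma_f$ is the finite Borel measure on $\Sigma$ with $\Gamma_f([w])=\rho^{|w|}\mathcal E(f\circ F_w)$.

This is consistent by (e): $\sum_j\Gamma_f([wj])=\rho^{|w|+1}\sum_j\mathcal E(f\circ F_w\circ F_j)=\Gamma_f([w])$. For the full square with $\mathcal E_1$, where $\rho=3^{p-2}$, the same formula gives $\Gamma_f([w])=\int_{Q_w}|\nabla f|^p$.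

**Lemma 6.2.** Let $f\in\mathcal F$ and let $A\subset\Sigma$ be Borel.

1. $\Gamma_f(\Sigma)=\mathcal E(f)$, and for $j\in S$
$$\Gamma_f(\sigma_jA)=\rho\,\Gamma_{f\circ F_j}(A).\tag{9}$$
2. For $T\in\mathrm{Sym}(K)$ let $\hat T(\omega)=(T(\omega_1),T(\omega_2),\dots)$. Then
$$\Gamma_{f\circ T}(A)=\Gamma_f(\hat TA).\tag{10}$$
3. $f\mapsto\Gamma_f(A)^{1/p}$ is a seminorm on $\mathcal F$ bounded by $\mathcal E^{1/p}$; so it is continuous and weakly lower semicontinuous.
4. In the situation of (7),
$$\Gamma_{\varphi\circ f}\le C_2L^p\sum_i\Gamma_{f_i}.\tag{11}$$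

*Proof.* (1) On cylinders, $\Gamma_f([jw])=\rho^{|w|+1}\mathcal E(f\circ F_j\circ F_w)=\rho\,\Gamma_{f\circ F_j}([w])$; both sides of (9) are measures in $A$. (2) On cylinders, since $TF_w=F_{\hat Tw}T$ and by (d), $\rho^n\mathcal E(f\circ T\circ F_w)=\rho^n\mathcal E(f\circ F_{\hat Tw}\circ T)=\rho^n\mathcal E(f\circ F_{\hat Tw})$. (3) A clopen $A$ is a finite disjoint union of cylinders of one level $n$, and $\Gamma_f(A)^{1/p}$ is an $\ell^p$-sum of the seminorms $(\rho^n\mathcal E(f\circ F_w))^{1/p}$. For Borel $A$, homogeneity is clear, and the triangle inequality for given $f,g$ follows by approximating $A$ by clopen sets with respect to $\Gamma_f+\Gamma_g+\Gamma_{f+g}$. (4) Apply (7) to $f\circ F_w$ to get the inequality on cylinders, hence on open sets, hence on Borel sets by regularity. $\square$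

We use martingale convergence in this form: if $\lambda\ll\nu$ are finite measures on $\Sigma$, then
$$\frac{d\lambda}{d\nu}(\omega)=\lim_n\frac{\lambda([\omega]_n)}{\nu([\omega]_n)}\qquad\text{for }\nu\text{-a.e. }\omega.\tag{12}$$

The next lemma provides the "directions". Given $f_1,\dots,f_k$, it looks at the energy of all combinations $a\cdot f$ in small cylinders.

**Lemma 6.3 (Local seminorm and chain rule).** Let $f\in\mathcal F^k$ and $\nu=\sum_i\Gamma_{f_i}$. For $\nu$-a.e. $\omega$ there is a seminorm $n_\omega$ on $\mathbb R^k$, $n_\omega(a)\le\sum|a_i|$, with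
$$n_\omega(a)^p=\lim_n\Gamma_{a\cdot f}([\omega]_n)/\nu([\omega]_n)\qquad\text{for all }a\in\mathbb R^k.$$
For $\varphi\in C^1(\mathbb R^k)$,
$$\Gamma_{\varphi\circ f}(d\omega)=n_\omega\big(\nabla\varphi(f(\pi\omega))\big)^p\,\nu(d\omega).\tag{13}$$

*Proof.* *Existence of $n_\omega$.* By Lemma 6.2(3), $a\mapsto(\Gamma_{a\cdot f}([\omega]_n)/\nu([\omega]_n))^{1/p}$ are seminorms bounded by $\sum|a_i|$ (in particular $\Gamma_{a\cdot f}\ll\nu$), hence Lipschitz with a common constant. By (12), for a.e. $\omega$ they converge at all rational $a$, hence locally uniformly on $\mathbb R^k$.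

*Chain rule.* We replace $\varphi$ on each cell by its linearization. For $w\in W_n$ pick $x_w\in K_w$ and $a_w=\nabla\varphi(f(x_w))$. On the convex hull of $f(K_w)$ the function $y\mapsto\varphi(y)-a_w\cdot y$ has $\ell^1$-Lipschitz constant at most $\epsilon_n$, where $\epsilon_n\to0$ does not depend on $w\in W_n$, by uniform continuity of $\nabla\varphi$ on the convex hull of $f(K)$. By (7) applied to $f\circ F_w$, $\mathcal E((\varphi\circ f-a_w\cdot f)\circ F_w)\le C_2\epsilon_n^p\rho^{-n}\nu([w])$. So with $w=[\omega]_n$, by the triangle inequality for $\Gamma([w])^{1/p}$,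
$$\Big|\Big(\frac{\Gamma_{\varphi\circ f}([w])}{\nu([w])}\Big)^{1/p}-\Big(\frac{\Gamma_{a_w\cdot f}([w])}{\nu([w])}\Big)^{1/p}\Big|\le C_2^{1/p}\epsilon_n .$$
As $n\to\infty$, $a_w\to\nabla\varphi(f(\pi\omega))$, so by locally uniform convergence $\Gamma_{\varphi\circ f}([\omega]_n)/\nu([\omega]_n)\to n_\omega(\nabla\varphi(f(\pi\omega)))^p$. Since $\Gamma_{\varphi\circ f}\ll\nu$ by (11), (12) identifies this limit as the density. $\square$

On the square with $\mathcal E_1$ the same definition can be evaluated. For $f=(x_1,x_2)$, $\Gamma_{a\cdot f}$ is $|a|^p$ times area, $\nu$ is twice area, and $n_\omega(a)=2^{-1/p}|a|$ is a norm. For $f=(x_1,x_1^2)$, $n_\omega(a)=|a_1+2x_1a_2|/(1+|2x_1|^p)^{1/p}$, which vanishes on a line. The claim for the carpet is that only the second kind of behavior occurs.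

## 7. Singular measures in the plane and Alberti's theorem

Push $\nu$ forward to the plane by $(f_1,f_2)\circ\pi$. If two directions were present, the image measure $\mu$ would allow differentiation in both directions, in a weak sense. The obstruction for singular measures is visible in an example. Let $\mu$ be length on the segment $[0,1]\times\{0\}$, let $\eta\in C_c^\infty(\mathbb R^2)$ and $\varphi_k(x)=k^{-1}\sin(kx_2)\eta(x)$. Then $\varphi_k\to0$ uniformly, but $\nabla\varphi_k=(0,\eta)$ on the segment for every $k$. The derivative across the segment cannot be controlled by $\varphi$. Dually, $\operatorname{div}(e_1\mu)$ is the measure $\delta_{(0,0)}-\delta_{(1,0)}$, while $\operatorname{div}(e_2\mu)$ is not a measure, since $\int\partial_2\varphi_k\,d\mu=\int\eta\,d\mu$ although $\|\varphi_k\|_\infty\to0$. For the segment, one of the two directions is lost. Alberti's theorem says this for every singular measure.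

Recall that $u\in L^1_{loc}(\mathbb R^2;\mathbb R^2)$ is in $BV_{loc}$ if its distributional derivative $Du$ is a matrix-valued Radon measure; $D^su$ is its part singular to Lebesgue measure $\mathcal L^2$. Alberti's rank-one theorem (Proc. Roy. Soc. Edinburgh A 123 (1993) 239–274) states that for such $u$ the density $dD^su/d|D^su|$ has rank one $|D^su|$-a.e. For example, for $u=(1_{\{x_1>0\}},1_{\{x_2>0\}})$ the first row of $Du$ is $e_1$ times length on the line $x_1=0$ and the second is $e_2$ times length on the line $x_2=0$; off the origin only one row is nonzero.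

**Lemma 7.1.** Let $\mu$ be a finite positive Borel measure with compact support in $\mathbb R^2$, and let $\tau_1,\tau_2\in L^1(\mu;\mathbb R^2)$ be such that $\kappa_i=\operatorname{div}(\tau_i\mu)$ are finite signed measures. Let $\mu^s$ be the Lebesgue-singular part of $\mu$. Then $\tau_1,\tau_2$ are linearly dependent $\mu^s$-a.e.

*Proof.* The idea is to make $\tau_i\mu$ divergence-free by an absolutely continuous correction, and then rotate it into a gradient. The $\kappa_i$ are supported in $\operatorname{supp}\mu$. Let $b_i=\nabla G*\kappa_i\in L^1_{loc}$ with $\nabla G(x)=\frac{x}{2\pi|x|^2}$, so $\operatorname{div}b_i=\kappa_i$. Then $M_i=\tau_i\mu-b_i\mathcal L^2$ is a divergence-free vector measure, so its rotation $M_i^\perp$ by $90^\circ$ is curl-free.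

Hence $M_i^\perp=Du_i$ with $u_i\in BV_{loc}(\mathbb R^2)$. Indeed, mollifications of $M_i^\perp$ are smooth and curl-free, so they are gradients of smooth functions $u_i^\epsilon$, normalized to have mean $0$ on the unit ball. Their gradients are bounded in $L^1$ of each ball, so by the Poincaré inequality and Rellich compactness a subsequence converges in $L^1_{loc}$ to some $u_i$ with $Du_i=M_i^\perp$.

For $u=(u_1,u_2)$, $D^su$ is the matrix measure with rows $\tau_1^\perp\mu^s,\tau_2^\perp\mu^s$, because the $b_i$ and the absolutely continuous part of $\mu$ contribute nothing singular. By Alberti's theorem the two rows are dependent $\mu^s$-a.e. (trivially so where both vanish). $\square$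

## 8. Two functions of finite energy have one direction

**Proposition 8.1.** Let $f=(f_1,f_2)\in\mathcal F^2$, $\nu=\Gamma_{f_1}+\Gamma_{f_2}$. For $\nu$-a.e. $\omega$ the seminorm $n_\omega$ on $\mathbb R^2$ of Lemma 6.3 is degenerate: $n_\omega(a)=|\ell_\omega\cdot a|$ for some $\ell_\omega\in\mathbb R^2\setminus\{0\}$.

*Proof.* By (12), $n_\omega(e_1)^p+n_\omega(e_2)^p=1$ a.e., so $n_\omega\ne0$; and a nonzero seminorm on $\mathbb R^2$ that is not a norm has a line as kernel and the stated form. Suppose $n_\omega$ is a norm on a set of positive $\nu$-measure. A norm is bounded below by some multiple of $|\cdot|$, so for some $\varepsilon>0$ the set $B=\{\omega:n_\omega(a)\ge\varepsilon|a|\ \forall a\in\mathbb Q^2\}$ has $\nu(B)>0$; it is measurable, and on it the inequality holds for all $a\in\mathbb R^2$ by continuity. Let $\mu=(f\circ\pi)_*\nu$ and $\mu_\varepsilon=(f\circ\pi)_*(1_B\nu)\le\mu$, finite measures with compact support. By (13) and $n_\omega(a)\le|a_1|+|a_2|\le\sqrt2|a|$, for $\varphi\in C_c^1(\mathbb R^2)$,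
$$\varepsilon^p\int|\nabla\varphi|^p\,d\mu_\varepsilon\le\mathcal E(\varphi\circ f)\le2^{p/2}\int|\nabla\varphi|^p\,d\mu.\tag{14}$$

**Step 1: $\mu_\varepsilon\ll\mathcal L^2$.** The purpose is to show that gradients are well-controlled $\mu_\varepsilon$-a.e. in all directions, which Lemma 7.1 forbids on singular sets. Let $\mathcal G$ be the closure of $\{(\varphi,\nabla\varphi):\varphi\in C^1_c(\mathbb R^2)\}$ in $C_0(\mathbb R^2)\times L^p(\mu;\mathbb R^2)$.

We claim: if $(0,V)\in\mathcal G$, then $V=0$ $\mu_\varepsilon$-a.e. (So the phenomenon of the segment in Section 7 is excluded.) Let $\varphi_k\to0$ uniformly, $\nabla\varphi_k\to V$ in $L^p(\mu)$. As $l\to\infty$, $(\varphi_k-\varphi_l)\circ f\to\varphi_k\circ f$ uniformly, so Lemma 4.2 and (14) give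
$$\mathcal E(\varphi_k\circ f)\le\liminf_l\mathcal E((\varphi_k-\varphi_l)\circ f)\le2^{p/2}\|\nabla\varphi_k-V\|^p_{L^p(\mu)}\longrightarrow0\quad(k\to\infty).$$
By the left side of (14), $\nabla\varphi_k\to0$ in $L^p(\mu_\varepsilon)$. As $\mu_\varepsilon\le\mu$, also $\nabla\varphi_k\to V$ in $L^p(\mu_\varepsilon)$. Hence $V=0$ $\mu_\varepsilon$-a.e.

Now dualize. The annihilator of $\mathcal G$ consists of the $(\kappa,\tau)$, with $\kappa$ a finite signed measure and $\tau\in L^{p'}(\mu;\mathbb R^2)$, such that $\int\varphi\,d\kappa+\int\tau\cdot\nabla\varphi\,d\mu=0$ for all $\varphi\in C_c^1$, that is, $\operatorname{div}(\tau\mu)=\kappa$. Let $\mathcal D$ be the set of such $\tau$. By Hahn–Banach, if $V\in L^p(\mu;\mathbb R^2)$ and $\int\tau\cdot V\,d\mu=0$ for all $\tau\in\mathcal D$, then $(0,V)\in\mathcal G$, so $V=0$ $\mu_\varepsilon$-a.e.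

We use this to see that $\mathcal D$ spans the plane at $\mu_\varepsilon$-a.e. point. Let $\{\tau_1,\tau_2,\dots\}$ be countable and $L^{p'}(\mu)$-dense in $\mathcal D$, with fixed Borel representatives. The set
$$Y_1=\{y:\dim\operatorname{span}\{\tau_i(y):i\ge1\}\le1\}=\{y:\det(\tau_i(y),\tau_j(y))=0\ \forall i,j\}$$
is Borel. Let $V=0$ off $Y_1$; on $Y_1$ let $V(y)=e_1$ if all $\tau_i(y)=0$, and otherwise $V(y)=\tau_i(y)^\perp/|\tau_i(y)|$ for the first $i$ with $\tau_i(y)\ne0$. Then $V$ is Borel and bounded and $\tau_i\cdot V=0$ everywhere for all $i$, so $\int\tau\cdot V\,d\mu=0$ for all $\tau\in\mathcal D$ by density. Hence $V=0$ $\mu_\varepsilon$-a.e.; as $|V|=1$ on $Y_1$, $\mu_\varepsilon(Y_1)=0$.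

Off $Y_1$ some pair $\tau_i(y),\tau_j(y)$ is independent. By Lemma 7.1, applied to the countably many pairs, $\mu^s(\mathbb R^2\setminus Y_1)=0$. So if $\mathcal L^2(A)=0$, then
$$\mu_\varepsilon(A)=\mu_\varepsilon(A\setminus Y_1)\le\mu(A\setminus Y_1)=\mu^s(A\setminus Y_1)=0 .$$

**Step 2: counting cells.** The purpose is to contradict absolute continuity: a cell cannot cover enough area for its energy, and there are only $8^n$ cells. Write $\mu_\varepsilon=h\mathcal L^2$ with $h$ finite, and choose $M$ such that $B_M=\{\omega\in B:h(f(\pi\omega))\le M\}$ has $\nu(B_M)>0$. For $w\in W_n$, (3) gives $\operatorname{osc}_{K_w}(f_i)^p\le C_0\mathcal E(f_i\circ F_w)\le C_0\rho^{-n}\nu([w])$. Since $f(K_w)$ lies in a rectangle with sides $\operatorname{osc}_{K_w}(f_1)$, $\operatorname{osc}_{K_w}(f_2)$,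
$$\nu(B_M\cap[w])\le\int_{f(K_w)\cap\{h\le M\}}h\,d\mathcal L^2\le M\operatorname{osc}_{K_w}(f_1)\operatorname{osc}_{K_w}(f_2)\le M\big(C_0\rho^{-n}\nu([w])\big)^{2/p}.$$
By (12), $\nu(B_M\cap[\omega]_n)/\nu([\omega]_n)\to1$ for $\nu$-a.e. $\omega\in B_M$. So, up to a null set, $B_M$ is the increasing union over $n_0$ of the sets of $\omega\in B_M$ for which this ratio is defined and at least $\frac12$ for all $n\ge n_0$. Fix $n_0$ such that this set, called $B'$, has $\nu(B')>0$. For $n\ge n_0$ and $w\in W_n$ with $[w]\cap B'\ne\emptyset$ we have $0<\nu([w])\le2\nu(B_M\cap[w])$, hence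
$$\nu([w])^{1-2/p}\le C\rho^{-2n/p},\qquad C\text{ independent of }n,w.$$

If $p\le2$, the exponent $1-2/p$ is at most $0$, so the left side is at least $\nu(\Sigma)^{1-2/p}>0$, while the right side tends to $0$ because $\rho>1$: a contradiction.

If $p>2$, raise to the power $p/(p-2)$: $\nu([w])\le C'\rho^{-2n/(p-2)}$. Summing over the at most $8^n$ words involved, $\nu(B')\le C'(8\rho^{-2/(p-2)})^n$. By (8),
$$\rho^2\ge(3^p/8)^2=9^p/64>8^p/64=8^{p-2},$$
so $8\rho^{-2/(p-2)}<1$ and $\nu(B')=0$: a contradiction. $\square$

On the full square the last computation reads $\rho^2=(3^{p-2})^2=9^{p-2}$ with $9^n$ cells: equality, and no contradiction, as it must be.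

## 9. Extending functions by folding, and a dominating measure

We need one measure on $\Sigma$ that sees all energy measures, and whose null sets are respected by $\sigma_j$ and $\hat T$.

The space $\mathcal F$ is separable, and the constants form a proper closed subspace, so there is a dense sequence $(f_i)_{i\ge1}$ of nonconstant elements of $\mathcal F$. Put $\nu=\sum_i2^{-i}\Gamma_{f_i}/\mathcal E(f_i)$, a finite measure. If $\nu(Z)=0$, then $\Gamma_{f_i}(Z)=0$ for all $i$, and since $f\mapsto\Gamma_f(Z)^{1/p}$ is continuous, $\Gamma_f(Z)=0$ for all $f\in\mathcal F$. So $\Gamma_f\ll\nu$ for all $f\in\mathcal F$, and $\nu(Z)=0$ iff $\Gamma_f(Z)=0$ for all $f\in\mathcal F$.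

**Lemma 9.1.** For $g\in\mathcal F$ and $j\in S$ there is $f\in\mathcal F$ with
$$f\circ F_j=g.\tag{15}$$
If $\nu(Z)=0$, then $\nu(\sigma_j^{-1}Z)=0$ for $j\in S$ and $\nu(\hat T^{-1}Z)=0$ for $T\in\mathrm{Sym}(K)$.

*Proof.* Let $f=g\circ T_j^{-1}\circ\Phi$, which is continuous on $K$. Then $f\circ F_i=g\circ T_j^{-1}\circ T_i\in\mathcal F$ for all $i$, by (d), so $f\in\mathcal F$ by (e); and $f\circ F_j=g$. For $g\in\mathcal F$ and this $f$, (9) gives $\Gamma_g(\sigma_j^{-1}Z)=\rho^{-1}\Gamma_f(Z\cap[j])=0$, and (10) gives $\Gamma_g(\hat T^{-1}Z)=\Gamma_{g\circ T^{-1}}(Z)=0$. $\square$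

## 10. Invariant sets are null or of full measure

Two facts from plane topology are needed.

**Lemma 10.1.** Let $Z$ be a compact metric space and $A,B\subset Z$ closed such that no component of $Z$ meets both. Then $Z=Z_1\sqcup Z_2$ with $Z_i$ closed, $A\subset Z_1$, $B\subset Z_2$.

*Proof.* In a compact metric space, components are the intersections of the clopen sets containing them. So for $a\in A$, $b\in B$ some clopen set contains $a$ but not $b$. Fix $a$: by compactness of $B$ a finite intersection of such sets contains $a$ and misses $B$. By compactness of $A$, a finite union of the resulting sets is a clopen $Z_1\supset A$ missing $B$. $\square$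

**Lemma 10.2.** Let $A,B\subset[0,1]^2$ be continua, $A$ meeting $\{x_1=0\}$ and $\{x_1=1\}$, $B$ meeting $\{x_2=0\}$ and $\{x_2=1\}$. Then $A\cap B\neq\emptyset$.

*Proof.* Otherwise let $0<\epsilon<\frac12\operatorname{dist}(A,B)$. The open $\epsilon$-neighborhood of $A$ is open and connected, so it contains a path between points of $A$ on $\{x_1=0\}$ and $\{x_1=1\}$. Composing with the nearest-point projection onto $[0,1]^2$, which is 1-Lipschitz and fixes $A$, we get a path $\gamma$ in $[0,1]^2$ within $\epsilon$ of $A$ with $\gamma_1(0)=0$, $\gamma_1(1)=1$. Similarly there is a path $\eta$ within $\epsilon$ of $B$ with $\eta_2(0)=0$, $\eta_2(1)=1$. For the map $(s,t)\mapsto\gamma(s)-\eta(t)$ on $[0,1]^2$, the first coordinate is $\le0$ at $s=0$ and $\ge0$ at $s=1$; the second is $\ge0$ at $t=0$ and $\le0$ at $t=1$. By the Poincaré–Miranda theorem it has a zero: a point within $\epsilon$ of both $A$ and $B$, contradicting the choice of $\epsilon$. $\square$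

**Proposition 10.3.** Let $I\subset\Sigma$ be Borel with $\sigma_j^{-1}I=I$ and $\hat T^{-1}I=I$ modulo $\nu$-null sets for all $j\in S$, $T\in\mathrm{Sym}(K)$. Then $\nu(I)=0$ or $\nu(\Sigma\setminus I)=0$.

*Proof.* Assume $\nu(\Sigma\setminus I)>0$; we show $\nu(I)=0$. The object to study is
$$\mathcal N=\{f\in\mathcal F:\Gamma_f(I)=0\},$$
the functions with no energy on $I$; we must show $\mathcal N=\mathcal F$. Since $\sigma_j^{-1}$ preserves null sets (Lemma 9.1), the invariance extends to words: $\sigma_{w_n}^{-1}\cdots\sigma_{w_1}^{-1}I=I$ modulo null sets. Also $\hat TI=\big(\widehat{T^{-1}}\big)^{-1}I=I$ modulo null sets. So (9), (10) give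
$$\Gamma_f(I\cap[w])=\rho^{|w|}\Gamma_{f\circ F_w}(I),\qquad\Gamma_{f\circ T}(I)=\Gamma_f(I).\tag{16}$$
By Lemma 6.2(3), $\mathcal N$ is a closed, hence weakly closed, linear subspace of $\mathcal F$; it contains the constants. Moreover:

- (N1) for $f\in\mathcal F$: $f\in\mathcal N$ iff $f\circ F_w\in\mathcal N$ for all $w\in W_n$; and $f\in\mathcal N$ implies $f\circ T\in\mathcal N$. This is (16), the first part summed over $w\in W_n$.
- (N2) If $f_1,\dots,f_k\in\mathcal N$ and $\varphi$ is Lipschitz on $f(K)$, then $\varphi(f_1,\dots,f_k)\in\mathcal N$, by (11). So $\mathcal N$ is an algebra, stable under truncation.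
- (N3) If $g\in\mathcal N$, then $g\circ\Phi\in\mathcal N$, because $g\circ\Phi\circ F_i=g\circ T_i\in\mathcal N$ for all $i$; use (e) and (N1).
- (N4) If $u\in\mathcal N$ vanishes off $V_1\cup V_2$, with $V_1,V_2$ disjoint compact, then $u1_{V_1}\in\mathcal N$. This function is continuous: it equals $u$ on the open set $K\setminus V_2$ and $0$ on the open set $K\setminus V_1$. For $n$ so large that no level-$n$ cell meets both $V_i$, $(u1_{V_1})\circ F_w\in\{u\circ F_w,0\}$ for $w\in W_n$; use Lemma 4.4 and (N1).

**Step 1: $\mathcal N$ contains a nonconstant function.** We zoom in at a density point of the complement of $I$, and then zoom in again so that the limit does not become constant. Choose $f$ with $\Gamma_f(\Sigma\setminus I)>0$, and $\delta\in(0,1)$. By (12) there is a word $u$ with $\Gamma_f([u])>0$ and $\Gamma_f(I\cap[u])\le\delta\,\Gamma_f([u])$. Then $g=f\circ F_u/\mathcal E(f\circ F_u)^{1/p}$ has $\mathcal E(g)=1$ and, by (16), $\Gamma_g(I)\le\delta$. By Lemma 5.1, $1=\mathcal E(g)\le C_1\liminf_nO_n(g)$, so $O_n(g)\ge\frac1{2C_1}$ for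 some $n$. There is $w\in W_n$ with $\operatorname{osc}_{K_w}g>0$ and
$$\operatorname{osc}_{K_w}(g)^p\ge\tfrac1{6C_1}\big(\mathcal E(g\circ F_w)+\delta^{-1}\Gamma_{g\circ F_w}(I)\big).$$
Otherwise the reverse inequality "$\le$" holds for all $w\in W_n$ (trivially when the oscillation is $0$), and multiplying by $\rho^n$ and summing, with (2) and (16), gives $O_n(g)\le\frac1{6C_1}(\mathcal E(g)+\delta^{-1}\Gamma_g(I))\le\frac1{3C_1}$, which is false. Let
$$g_\delta=\frac{g\circ F_w-\min (g\circ F_w)}{\operatorname{osc}_{K_w}g}.$$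
Then $0\le g_\delta\le1$, $\operatorname{osc}_Kg_\delta=1$, $\mathcal E(g_\delta)\le6C_1$, $\Gamma_{g_\delta}(I)\le6C_1\delta$. The $g_\delta$ are equicontinuous by Lemma 4.4; by Arzelà–Ascoli and Lemma 4.2, along a sequence $\delta\to0$, $g_\delta\to g_0$ uniformly and weakly in $\mathcal F$. So $\operatorname{osc}_Kg_0=1$, and $\Gamma_{g_0}(I)=0$ by weak lower semicontinuity.

**Step 2: $\mathcal N$ separates points.** The purpose is to have Stone–Weierstrass on $K$; the geometry of the carpet enters here. Let $x\sim y$ iff $g(x)=g(y)$ for all $g\in\mathcal N$. This is a closed equivalence relation, not total by Step 1. By (N1) and (N3), $x\sim y$ implies $F_w(x)\sim F_w(y)$, $T(x)\sim T(y)$ and $\Phi^n(x)\sim\Phi^n(y)$. Let $\theta:K\to Y=K/\!\sim$ be the quotient map. $Y$ is compact, and Hausdorff since $\mathcal N$ separates its points. By Stone–Weierstrass $\mathcal N$ is dense in $\mathcal C(Y)$.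

*Step 2a: classes are connected.* Suppose a class is $C=C_1\sqcup C_2$ with $C_i$ nonempty, disjoint, compact. Take disjoint compact neighborhoods $V_i$ of $C_i$ in $K$ and $O=\operatorname{int}V_1\cup\operatorname{int}V_2$. The compact set $\theta(K\setminus O)$ does not contain the point $\theta(C)$, since $C\subset O$ is a full class. Approximate within $1$, by an element of $\mathcal N$, a function in $\mathcal C(Y)$ equal to $2$ at $\theta(C)$ and $-1$ on $\theta(K\setminus O)$, and truncate to $[0,1]$: we get $u\in\mathcal N$ with $u=1$ on $C$, $u=0$ off $O$. By (N4), $u1_{V_1}\in\mathcal N$; it equals $1$ on $C_1$ and $0$ on $C_2$, contradicting that $C$ is one class.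

*Step 2b: a nondegenerate class yields a crossing of the whole square.* Suppose a class $C$ has more than one point; by Step 2a it is a nondegenerate continuum. Applying the diagonal reflection if necessary (which keeps $C$ a continuum inside one class), the projection of $C$ to the first coordinate is a nondegenerate interval, so it contains some $[\alpha,\beta]=[k3^{-n},(k+1)3^{-n}]$. Some component $C'$ of $Z=C\cap\{\alpha\le x_1\le\beta\}$ meets both $\{x_1=\alpha\}$ and $\{x_1=\beta\}$. Otherwise Lemma 10.1 gives $Z=Z_1\sqcup Z_2$ with $Z_i$ closed, $Z\cap\{x_1=\alpha\}\subset Z_1$, $Z\cap\{x_1=\beta\}\subset Z_2$, and then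
$$(C\cap\{x_1\le\alpha\})\cup Z_1\quad\text{and}\quad(C\cap\{x_1\ge\beta\})\cup Z_2$$
are disjoint nonempty closed sets with union $C$, contradicting connectedness. Now fold: $C''=\Phi^n(C')\subset K$ is a continuum contained in one class, and since $t^n$ maps $[\alpha,\beta]$ affinely onto $[0,1]$, it meets $\{x_1=0\}$ and $\{x_1=1\}$.

*Step 2c: a symmetric set in one class that meets all four sides.* For $T\in\mathrm{Sym}(K)$ each $T(C'')$ lies in one class and connects either the left and right sides or the bottom and top sides of $[0,1]^2$; both types occur. By Lemma 10.2 every set of the first type meets every set of the second type, at a point of $K$, so all lie in the same class. Hence $X=\bigcup_TT(C'')$ lies in a single class, is $\mathrm{Sym}(K)$-invariant and meets all four sides. For each $w$, $F_w(X)$ lies in a single class.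

*Step 2d: neighboring cells lie in the same class.* If $Q_v,Q_w$ ($v,w\in W_n$) share a side, then $F_v(X)\cap F_w(X)\ne\emptyset$. If $F_w=F_v+3^{-n}e_1$, take $x\in X$ with $x_1=1$; then $R_1x\in X$ and $F_v(x)=F_w(R_1x)$. If $F_w=F_v+3^{-n}e_2$, take $x\in X$ with $x_2=1$; then $F_v(x)=F_w(R_2x)$. The remaining cases follow by exchanging $v$ and $w$.

The graph on $W_n$ given by sharing a side is connected, by induction on $n$. For $n=1$ it is a ring of eight squares. For the step, the level-$(n+1)$ squares inside $Q_i$ form a copy of the level-$n$ graph. If $Q_i,Q_{i'}$ share a side, all $3^n$ level-$(n+1)$ squares along that side are present in both (a square along one side of the big square never uses the deleted position), so the two copies are joined; and the ring on $W_1$ links all eight copies.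

*Step 2e: conclusion.* So for each $n$, $\bigcup_{w\in W_n}F_w(X)$ lies in one class. This set meets every level-$n$ cell. Hence any $x,y\in K$ are limits of points $x_n,y_n$ with $x_n\sim y_n$, and $x\sim y$ by closedness. Thus $\sim$ is total, a contradiction. All classes are points.

**Step 3: $\mathcal N=\mathcal F$.** We rerun the interpolation of Section 5 inside $\mathcal N$. By Step 2 and Stone–Weierstrass, $\mathcal N$ is dense in $\mathcal C(K)$, so the function $q$ of Section 5 can be chosen in $\mathcal N$ (approximate and truncate). By (N1), (N2), $\chi=q/\sum_Rq\circ R\in\mathcal N$, since $y\mapsto y_1/\sum_iy_i$ is Lipschitz on $\{y\in[0,1]^4:\sum_iy_i\ge1\}$. Then $h_z\in\mathcal N$ by (N1), and $P_nf\in\mathcal N$ for all $f\in\mathcal F$. Lemma 5.1 holds with this $\chi$, with a possibly different $C_1$. So $P_nf\rightharpoonup f$, and $f\in\mathcal N$ because $\mathcal N$ is weakly closed. Thus $\Gamma_f(I)=0$ for all $f\in\mathcal F$, that is, $\nu(I)=0$. $\square$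

## 11. Gluing the densities: proof of Theorem A

Let $(\mathcal E,\mathcal F)$, $(\mathcal E',\mathcal F')$ be two pairs. By (6), $\mathcal F=\mathcal F'$ and, comparing on cylinders, $C^{-1}\Gamma_f\le\Gamma_f'\le C\Gamma_f$ for the energy measures.

**Step 1: two functions have a common density.** Let $f,g\in\mathcal F$, $\nu_0=\Gamma_f+\Gamma_g\ne0$. Let $n_\omega$ be the seminorm of Lemma 6.3 for $(f,g)$, and
$$n'_\omega(a)^p=\lim_n\Gamma'_{a_1f+a_2g}([\omega]_n)/\nu_0([\omega]_n).$$
For $\nu_0$-a.e. $\omega$ this exists for all $a\in\mathbb R^2$ and defines a seminorm, by the argument of Lemma 6.3; the approximating seminorms are now bounded by $C^{1/p}\sum|a_i|$. By Proposition 8.1, $n_\omega(a)=|\ell_\omega\cdot a|$ with $\ell_\omega\ne0$. Since $C^{-1}n_\omega^p\le n_\omega'^p\le Cn_\omega^p$, the seminorm $n'_\omega$ has the same one-dimensional kernel, and two seminorms on $\mathbb R^2$ with the same one-dimensional kernel are proportional. So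
$$n_\omega'^p=H_{f,g}(\omega)\,n_\omega^p,\qquad H_{f,g}(\omega)\in[C^{-1},C].$$
This number is measurable in $\omega$: it equals $n'_\omega(e_1)^p/n_\omega(e_1)^p$ where $n_\omega(e_1)>0$ and $n'_\omega(e_2)^p/n_\omega(e_2)^p$ elsewhere. Taking $a=e_1,e_2$, $\Gamma'_f=H_{f,g}\Gamma_f$ and $\Gamma'_g=H_{f,g}\Gamma_g$. That is, $d\Gamma'_f/d\Gamma_f=d\Gamma'_g/d\Gamma_g$ $\nu_0$-a.e. on the set where both $d\Gamma_f/d\nu_0$ and $d\Gamma_g/d\nu_0$ are positive.

**Step 2: all functions have a common density.** Let $(f_i)$, $\nu$ be as in Section 9, for $\mathcal E$, and $A_i=\{d\Gamma_{f_i}/d\nu>0\}$; the union of the $A_i$ has full $\nu$-measure. By Step 1 the functions $d\Gamma'_{f_i}/d\Gamma_{f_i}$ agree $\nu$-a.e. on overlaps $A_i\cap A_j$, where $\nu$ and $\Gamma_{f_i}+\Gamma_{f_j}$ are equivalent. So they glue to a Borel function $H:\Sigma\to[C^{-1},C]$. Comparing an arbitrary $f\in\mathcal F$ with each $f_i$ on $A_i\cap\{d\Gamma_f/d\nu>0\}$,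
$$\Gamma'_f=H\,\Gamma_f\qquad\text{for all }f\in\mathcal F.\tag{17}$$

**Step 3: $H$ is invariant.** Let $g\in\mathcal F$, $j\in S$, and $f$ as in (15). For Borel $A$, by (9) for both energies, with the same $\rho$,
$$\int_AH\,d\Gamma_g=\Gamma'_g(A)=\rho^{-1}\Gamma'_f(\sigma_jA)=\rho^{-1}\int_{\sigma_jA}H\,d\Gamma_f=\int_AH\circ\sigma_j\,d\Gamma_g .$$
So $H\circ\sigma_j=H$ $\Gamma_g$-a.e. for all $g\in\mathcal F$, that is, $\nu$-a.e. Likewise, by (10),
$$\int_AH\,d\Gamma_{f\circ T}=\Gamma'_{f\circ T}(A)=\Gamma'_f(\hat TA)=\int_{\hat TA}H\,d\Gamma_f=\int_AH\circ\hat T\,d\Gamma_{f\circ T},$$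
and every element of $\mathcal F$ has the form $f\circ T$. So $H\circ\hat T=H$ $\nu$-a.e.

**Step 4: $H$ is constant.** For each $t\in\mathbb R$ the set $I=\{H>t\}$ satisfies the hypotheses of Proposition 10.3, so it is $\nu$-null or has $\nu$-null complement. Hence $H=c$ $\nu$-a.e. for a constant $c\in[C^{-1},C]$. By (17), $\mathcal E'(f)=\Gamma'_f(\Sigma)=c\,\Gamma_f(\Sigma)=c\,\mathcal E(f)$ for all $f\in\mathcal F$. $\blacksquare$

## 12. The scaling constant, the derivation, and other carpets: proof of Theorem B

**Part (1).** Clarkson's inequality was used only for reflexivity. Lemmas 4.2, 4.3, 4.5, all of Lemma 4.4 except the final sentence on equicontinuity, and Section 5 do not use $\rho>1$. So they are available for any $\rho>0$.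

*$\rho>1$ is automatic.* We test with a spike. Let $h^{(n)}=h_{(0,0)}$ at level $n$. Only one level-$n$ square has the corner $(0,0)$, so $\mathcal E(h^{(n)})=\rho^n\mathcal E(\chi)$ by (2). Also $h^{(n)}(0,0)=1$, $0\le h^{(n)}\le1$, and $h^{(n)}\to0$ pointwise off $(0,0)$. If $\rho\le1$, then $(h^{(n)})$ is bounded in $\mathcal F$, so by Lemma 4.2 $1_{\{(0,0)\}}\in\mathcal F\subset\mathcal C(K)$, which is absurd.

*$\rho\ge3^p/8$* is (8).

*$\rho$ is determined.* We compare $\rho^n$ with a quantity that does not involve $\mathcal E$. Let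
$$M_n=\inf\Big\{\sum_{w\in W_n}\operatorname{osc}_{K_w}(f)^p:\ f\in\mathcal C(K),\ f=0\text{ on }K\cap\{x_1=0\},\ f=1\text{ on }K\cap\{x_1=1\}\Big\}.$$
By Lemma 4.5 there is a function $u\in\mathcal F$ admissible here, and (3) gives $\rho^nM_n\le C_0\mathcal E(u)$. Conversely, for admissible $f$, $P_nf=f$ on $V_n$, which contains $(0,0)$ and $(1,0)$, so $\operatorname{osc}_K(P_nf)\ge1$ and
$$1\le C_0\mathcal E(P_nf)\le C_0C_1\rho^n\sum_{w\in W_n}\operatorname{osc}_{K_w}(f)^p .$$
Hence $\rho^nM_n$ is bounded above and below by positive constants, and $\rho=\lim_nM_n^{-1/n}$.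

Two pairs therefore have the same $\rho>1$, and Sections 4–11 apply, giving $\mathcal F=\mathcal F'$ and $\mathcal E'=c\,\mathcal E$. $\square$

**Part (2).** Let $\nu$ be as in Section 9, and let $\mathcal L=\{g_1,g_2,\dots\}$ be a countable dense $\mathbb Q$-linear subspace of $\mathcal F$.

*Local seminorms on $\mathcal L$.* For $f\in\mathcal L$ let $n_\omega(f)=\lim_n(\Gamma_f([\omega]_n)/\nu([\omega]_n))^{1/p}=(d\Gamma_f/d\nu)^{1/p}$. For $\nu$-a.e. $\omega$ this is a finite $\mathbb Q$-seminorm on $\mathcal L$. For $f,g\in\mathcal L$ and $\nu$-a.e. $\omega$, the function $(a,b)\mapsto n_\omega(af+bg)$ on $\mathbb Q^2$ extends to a seminorm on $\mathbb R^2$ that is not a norm. Indeed, let $\nu_0=\Gamma_f+\Gamma_g$. Where $d\nu_0/d\nu>0$, it is $(d\nu_0/d\nu)^{1/p}$ times the seminorm of Proposition 8.1; where $d\nu_0/d\nu=0$, we have $n_\omega(f)=n_\omega(g)=0$ and it vanishes.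

*Definition of $D$ on $\mathcal L$.* Here we choose a sign convention consistently. Let $i=i(\omega)$ be the first index with $\beta:=n_\omega(g_i)>0$. It exists $\nu$-a.e.: otherwise all $\Gamma_g$, $g\in\mathcal L$, would vanish on a set of positive $\nu$-measure, hence by density all $\Gamma_g$, $g\in\mathcal F$, hence $\nu$. Then $n_\omega(af+bg_i)=|a\alpha+b\beta|$ for a unique $\alpha=:Df(\omega)$, namely
$$\alpha=\frac{n_\omega(f+g_i)^2-n_\omega(f-g_i)^2}{4\beta},$$
which is measurable in $\omega$. With $a=1$, $b=0$: $n_\omega(f)=|Df(\omega)|$.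

*Additivity.* If $r_k,s_k\in\mathbb Q$, $r_k\to Df/\beta$, $s_k\to Dg/\beta$, then $n_\omega(f-r_kg_i)=|Df-r_k\beta|\to0$ and $n_\omega(g-s_kg_i)\to0$, so
$$|D(f+g)-(r_k+s_k)\beta|=n_\omega(f+g-(r_k+s_k)g_i)\to0 .$$
Hence $D(f+g)=Df+Dg$; $\mathbb Q$-homogeneity is clear from the definition.

*Extension.* On $\mathcal L$ we have $\Gamma_f=|Df|^p\nu$ and $\|Df\|_{L^p(\nu)}=\mathcal E(f)^{1/p}$. So $D$ extends by continuity to a linear map $D:\mathcal F\to L^p(\nu)$, and $\Gamma_f=|Df|^p\nu$ for all $f\in\mathcal F$, since $\Gamma_f(A)^{1/p}$ and $\|1_ADf\|_{L^p(\nu)}$ are both continuous in $f$. In particular $\mathcal E(f)=\int|Df|^p\,d\nu$.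

*Chain rule.* Let $f\in\mathcal F^k$, $\varphi\in C^1(\mathbb R^k)$, $g\in\mathcal L$, $b\in\mathbb Q$. The identity $\Gamma_{a\cdot f+b'g}=|\sum_ja_jDf_j+b'Dg|^p\nu$ holds for all $(a,b')$. First for rational $(a,b')$, then by continuity, it shows that for $\nu$-a.e. $\omega$ the seminorm of Lemma 6.3 for $(f,g)$, multiplied by the $p$-th root of the density of $\sum_j\Gamma_{f_j}+\Gamma_g$ with respect to $\nu$, is $(a,b')\mapsto|\sum_ja_jDf_j+b'Dg|$. (Where this density is $0$, all $Df_j$ and $Dg$ vanish.) Now (13) for $(f,g)$ and the function $\varphi(y_1,\dots,y_k)+by_{k+1}$ gives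
$$|D(\varphi\circ f)+b\,Dg|=\Big|\sum_j\partial_j\varphi(f\circ\pi)\,Df_j+b\,Dg\Big|\qquad\nu\text{-a.e.},$$
simultaneously for all $b\in\mathbb Q$, hence for all $b\in\mathbb R$. Where $Dg\ne0$, each side has exactly one zero in $b$, and comparing the zeros gives $D(\varphi\circ f)=\sum_j\partial_j\varphi(f\circ\pi)Df_j$. The sets $\{Dg\ne0\}$, $g\in\mathcal L$, cover $\nu$-a.e. point. $\square$

**Part (3), generalized carpets.** Replace $3$ by $\ell$ and $8$ by $N=\#\mathcal K<\ell^2$ throughout, with $S=\mathcal K$ and $m$ giving weight $1/N$ to each cell, and let $t(s)=\operatorname{dist}(\ell s,2\mathbb Z)$. Then $t((s+k)/\ell)=\operatorname{dist}(s+k,2\mathbb Z)$ is $s$ or $1-s$ according to the parity of $k$, so again $\Phi\circ F_k\in\mathcal R$ on $[0,1]^2$, $\Phi(K)\subset K$, and $t^n$ maps each $\ell$-adic interval of level $n$ affinely onto $[0,1]$. The geometric facts used were the following; we check each.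

- $\partial[0,1]^2\subset K$, and all level-$n$ squares along the sides of $[0,1]^2$ are present: all boundary positions belong to $\mathcal K$, and the argument of Section 2 applies.
- $D_4$-symmetry with $TF_k=F_{T(k)}T$: the map $TF_kT^{-1}$ is $x/\ell$ plus a constant and sends $[0,1]^2$ onto the grid square $T(Q_k)$, which is some $Q_{T(k)}$ with $T(k)\in\mathcal K$.
- Connectedness of the side-sharing graph on $W_n$: true for $n=1$ by assumption, and the induction step is the same, with $\ell^n$ squares along a shared side.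

The bound (8) becomes $\rho\ge\ell^p/N$, since $O_n(x_1)=(N\rho\ell^{-p})^n$. Step 2 of Proposition 8.1 needs $\rho>1$ for $p\le2$, which is automatic by the argument of part (1), and $\rho^2>N^{p-2}$ for $p>2$. The latter holds because $\rho^2\ge(\ell^p/N)^2$ and
$$(\ell^p/N)^2>N^{p-2}\iff\ell^{2p}>N^p\iff\ell^2>N .$$
The rest of the proofs is unchanged.

**Part (3), the full square.** Let $N=\ell^2$, $K=[0,1]^2$, $p>2$. Take $\mathcal F=W^{1,p}((0,1)^2)$, which is contained in $\mathcal C([0,1]^2)$ by Morrey's theorem, and $\mathcal E_1,\mathcal E_2$ as in Section 1. Both pairs satisfy all conditions with $\rho=\ell^{p-2}$. We go through the list.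

- Clarkson's inequality for $\mathcal E_1$ is the computation after Definition 2.1; for $\mathcal E_2$ apply the same computation to the numbers $\partial_iu,\partial_iv$, and integrate and sum over $i$.
- The norm $\|\cdot\|_{L^p}+\mathcal E^{1/p}$ is equivalent to the $W^{1,p}$ norm in both cases, so $\mathcal F$ is complete. (a) is clear; (b) holds because polynomials belong to $\mathcal F$; (d) holds because elements of $D_4$ permute the two partial derivatives up to sign.
- (c) follows from $\partial_i(\varphi\circ u)=\varphi'(u)\,\partial_iu$ a.e., with the right side read as $0$ where $\partial_iu=0$.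
- (e): $\mathcal E(u\circ F_k)=\ell^{2-p}\times$ the energy of $u$ on $F_k([0,1]^2)$, which gives the scaling rule. A continuous function that is $W^{1,p}$ on each subsquare is $W^{1,p}$ on $(0,1)^2$: integrate by parts against a test function on each subsquare; the boundary terms on shared sides cancel, because the function is continuous.

But $\mathcal E_1(x_1)=\mathcal E_2(x_1)=1$, so $\mathcal E_2=c\,\mathcal E_1$ would force $c=1$, while $\mathcal E_1(x_1+x_2)=2^{p/2}\ne2=\mathcal E_2(x_1+x_2)$. So uniqueness fails for the full square for every $p>2$. $\blacksquare$
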